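
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Determinantal Gr\"obner bases for tensors\\ decomposed into planar frames}


\begin{abstract}
The fradeco variety $\mathcal T_{r,2,d}$ is the closure of the set of symmetric $2\times\cdots\times2$ tensors of order $d$ that are linear combinations of the $d$-th powers of $r$ unit vectors forming a tight frame in the plane. For $3\le r\le 9$ and $d\ge 2r-2$ it is known that there is a matrix of linear forms with $r-1$ rows and $d-r+1$ columns, the columns being shifts of one another, whose maximal minors form a Gr\"obner basis of the prime ideal of $\mathcal T_{r,2,d}$. Answering a question from a paper of Oeding, Robeva and Sturmfels, we show that such a matrix exists for all $r\ge3$ and $d\ge2r-2$. We write it down explicitly and prove that it is unique up to row operations. The Gr\"obner basis property comes from a more general theorem, in which the tight frames are replaced by an arbitrary linear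 space of binary forms of degree $r$. Its proof computes no S-pairs: it compares the degree of the variety with a count of monomials.
\end{abstract}

\section{The question and the answer}

Let $r\ge 3$ and $d\ge1$. A \emph{finite unit norm tight frame} (funtf) in $\mathbb R^2$ is a configuration $V=(\mathbf v_1,\dots,\mathbf v_r)$ of unit vectors such that $VV^T=\frac r2\,\mathrm{Id}_2$, where $V$ is also regarded as the $2\times r$ matrix with columns $\mathbf v_l$. Equivalently, $\sum_l\langle\mathbf v_l,\mathbf u\rangle^2=\frac r2\|\mathbf u\|^2$ for all $\mathbf u\in\mathbb R^2$: the vectors $\mathbf v_l$ measure all directions equally well. For $r=2$ the same condition defines the orthonormal bases.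

The \emph{fradeco variety} $\mathcal T_{r,2,d}$ is the Zariski closure, in $\mathbb P^d=\mathbb P(\mathrm{Sym}_d(\mathbb C^2))$, of the set of nonzero symmetric tensors
\begin{equation}\label{eq:T}
T=\sum_{l=1}^r\lambda_l\,\mathbf v_l^{\otimes d},\qquad \lambda_l\in\mathbb R,\quad (\mathbf v_1,\dots,\mathbf v_r)\ \text{a funtf}.
\end{equation}
We use the coordinates $(t_0:\dots:t_d)$ in which $t_i$ is the tensor entry with $i$ indices $1$ and $d-i$ indices $2$. If $\mathbf v_l=(x_l,y_l)$, the tensor \eqref{eq:T} has coordinates
\begin{equation}\label{eq:ti}
t_i=\sum_{l=1}^r\lambda_l\,x_l^{\,i}\,y_l^{\,d-i}.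
\end{equation}
It is known that $\mathcal T_{r,2,d}$ is irreducible of dimension $\min(2r-3,d)$. For $d\ge2r-2$, the case studied here, our argument proves this again.

The question we answer is taken from the paper \cite{ORS} of Oeding, Robeva and Sturmfels. It concerns a matrix $\mathcal M_r$ with the following properties.
\begin{itemize}
\item[(a)] The maximal minors of $\mathcal M_r$ form a Gr\"obner basis for the prime ideal of $\mathcal T_{r,2,d}$ in $\mathbb C[t_0,\dots,t_d]$.
\item[(b)] $\mathcal M_r$ has $r-1$ rows and $d-r+1$ columns, and its entries are linear forms in $t_0,\dots,t_d$.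
\item[(c)] The $k$-th column of $\mathcal M_r$ is obtained from the first column by replacing each $t_i$ by $t_{i+k-1}$, and it involves exactly the $r+1$ unknowns $t_{k-1},t_k,\dots,t_{k-1+r}$.
\end{itemize}
Such a matrix is known to exist for $r\in\{3,\dots,9\}$ and $d\ge 2r-2$. For $r=3$ and $r=4$ one may take the matrices whose $k$-th columns are
\begin{equation}\label{eq:small}
\begin{pmatrix}t_{k-1}-3t_{k+1}\\ 3t_k-t_{k+2}\end{pmatrix}
\qquad\text{and}\qquad
\begin{pmatrix}t_{k-1}+t_{k+3}\\ t_k-t_{k+2}\\ t_{k+1}\end{pmatrix}.
\end{equation}
The question is whether $\mathcal M_r$ exists for every $r\ge3$ and $d\ge2r-2$.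

One can guess a positive answer from linear recurrences. Let $f=\prod_l(y_lx-x_ly)=\sum_kf_kx^ky^{r-k}$, a nonzero binary form of degree $r$ that vanishes at $\mathbf v_1,\dots,\mathbf v_r$. By \eqref{eq:ti},
\begin{equation}\label{eq:rec}
\sum_{k=0}^rf_k\,t_{j+k}=\sum_{l=1}^r\lambda_l\,x_l^{\,j}\,y_l^{\,d-r-j}f(\mathbf v_l)=0\qquad(0\le j\le d-r),
\end{equation}
so the sequence $t_0,\dots,t_d$ satisfies a recurrence with coefficients $f_k$. We shall see that the frame condition confines $f$ to a \emph{linear} space $W$ of dimension $r-1$. If $A$ is an $(r-1)\times(r+1)$ matrix whose rows form a basis of $W$, and $H=(t_{k+j})$ is the Hankel matrix with $r+1$ rows and $d-r+1$ columns, then \eqref{eq:rec} says that a nontrivial combination of the rows of $AH$ vanishes. So the $(r-1)$-minors of $AH$ vanish on $\mathcal T_{r,2,d}$, and $AH$ has the size required by (b) and the shift structure required by (c). What has to be proved is that these minors generate the whole prime ideal and form a Gr\"obner basis. The condition $d\ge2r-2$ says that $AH$ has at least as many columns as rows; for smaller $d$ there are no $(r-1)$-minors,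 and the dimension formula gives $\mathcal T_{r,2,d}=\mathbb P^d$.

Rows and columns are indexed from $0$ in the next statement. For $0\le k\le r-2$ let $k'\in\{r-1,r\}$ be the element with $k'\equiv k\pmod 2$, and put
\begin{equation}\label{eq:bk}
b_k=(-1)^{1+(k'-k)/2}\,\frac{2k-r}{2k'-r}.
\end{equation}
The denominator is $r$ or $r-2$, hence nonzero.

\begin{theorem}\label{thm:main}
Let $r\ge3$ and $d\ge2r-2$. The $(r-1)\times(d-r+1)$ matrix
\[
\mathcal M_r=\bigl(t_{j+k}+b_k\,t_{j+k'}\bigr)_{0\le k\le r-2,\ 0\le j\le d-r}
\]
satisfies \textup{(a)}, \textup{(b)} and \textup{(c)}, where the term order in \textup{(a)} is lex with $t_0>t_1>\dots>t_d$. The initial ideal is squarefree; it is generated by the monomials $t_{a_1}t_{a_2}\cdots t_{a_{r-1}}$ with $0\le a_1$, $a_{i+1}\ge a_i+2$ and $a_{r-1}\le d-2$. Moreover $\deg\mathcal T_{r,2,d}=\binom{d-r+1}{r-2}$.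
\end{theorem}

So the answer is yes, for every $r\ge3$ and $d\ge2r-2$. For $r=3,4$ the matrix $\mathcal M_r$ is the one in \eqref{eq:small} up to rescaling of rows: $b_0=-3$, $b_1=-\frac13$ for $r=3$, and $b_0=1$, $b_1=-1$, $b_2=0$ for $r=4$.

The special form of $W$ is irrelevant for the Gr\"obner basis property.

\begin{theorem}\label{thm:general}
Let $K$ be an algebraically closed field, let $r\ge1$, let $W\subseteq K^{r+1}$ be any linear subspace of dimension $m\ge1$, and let $d\ge r$ be such that $n:=d-r+1\ge m$. Let $A$ be any $m\times(r+1)$ matrix with row space $W$, let $H=(t_{k+j})_{0\le k\le r,\,0\le j\le n-1}$, and let $M=AH$. Then the maximal minors of $M$ form a Gr\"obner basis, for lex with $t_0>\dots>t_d$, of a prime ideal of codimension $n-m+1$ and degree $\binom n{m-1}$. It is the ideal of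
\[
Y_W=\Bigl\{t\in\mathbb P^d:\ \text{there is } 0\ne f\in W\text{ with } \textstyle\sum_{k=0}^rf_kt_{j+k}=0\text{ for }0\le j\le n-1\Bigr\}.
\]
The initial ideal is squarefree.
\end{theorem}

Finally, $\mathcal M_r$ is essentially the only solution.

\begin{theorem}\label{thm:unique}
Let $r\ge3$ and $d\ge2r-2$. A matrix satisfies \textup{(a)}, \textup{(b)} and \textup{(c)}, for some term order, if and only if it equals $g\,\mathcal M_r$ for some $g\in GL_{r-1}(\mathbb C)$. For the ``only if'' part it suffices that the matrix satisfies \textup{(b)} and \textup{(c)} and that its maximal minors generate the prime ideal of $\mathcal T_{r,2,d}$.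
\end{theorem}

Section~\ref{sec:three} shows the method for $r=3$, $d=5$. Sections~\ref{sec:variety}--\ref{sec:count} prove Theorem~\ref{thm:general}: we compute the dimension and degree of $Y_W$, then the leading monomials of the minors, and then a count of monomials leaves no room for further leading monomials. Section~\ref{sec:frames} identifies $\mathcal T_{r,2,d}$ with $Y_W$ for the right $W$, and Section~\ref{sec:unique} proves uniqueness.

\medskip
\noindent\textbf{Conventions.} In $x+iy$, $e^{2i\theta}$ and powers $i^k$, the letter $i$ is the imaginary unit; elsewhere it is an index. Except in the statement of Theorem~\ref{thm:unique}, where any term order is allowed, monomials in $S=K[t_0,\dots,t_d]$ are ordered lexicographically: $\mu>\nu$ if, at the smallest index $i$ where the exponents of $t_i$ differ, $\mu$ has the larger exponent. For an ideal $I$ and a term order, the initial ideal $\operatorname{in}(I)$ is spanned by the leading monomials of the nonzero elements of $I$. Elements of $I$ form a Gr\"obner basis of $I$ if their leading monomials generate $\operatorname{in}(I)$; they then generate $I$.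 The monomials outside $\operatorname{in}(I)$ form a basis of $S/I$. If $P$ is the homogeneous ideal of a projective variety $Y\subseteq\mathbb P^d$ of dimension $D-1$, then
\begin{equation}\label{eq:hilb}
\dim_K(S/P)_k=\deg(Y)\,\frac{k^{D-1}}{(D-1)!}+o(k^{D-1})\qquad(k\to\infty).
\end{equation}

\section{Three vectors}\label{sec:three}

Write $\mathbf v_l=(\cos\theta_l,\sin\theta_l)$. Since
\begin{equation}\label{eq:vv}
\mathbf v_l\mathbf v_l^T=\tfrac12\,\mathrm{Id}_2+\tfrac12\begin{pmatrix}\cos2\theta_l&\sin2\theta_l\\ \sin2\theta_l&-\cos2\theta_l\end{pmatrix},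
\end{equation}
the frame condition is $\sum_le^{2i\theta_l}=0$. For $r=3$ this says that the three unit complex numbers $e^{2i\theta_l}$ are the vertices of an equilateral triangle, that is, the roots of $\xi^3=c$ for some $c$ with $|c|=1$. Put $z=x+iy$ and $w=x-iy$. At $\mathbf v_l$ we have $z/w=e^{2i\theta_l}$, so $\mathbf v_1,\mathbf v_2,\mathbf v_3$ are the zeros of the cubic $z^3-cw^3$. All these cubics lie in the two-dimensional space $W$ spanned by $z^3$ and $w^3$, which is also spanned by the real and imaginary parts of $(x+iy)^3$,
\[
x^3-3xy^2\qquad\text{and}\qquad 3x^2y-y^3 .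
\]
The corresponding expressions $\sum_kf_kt_{j+k}$ are $t_{j+3}-3t_{j+1}$ and $3t_{j+2}-t_j$. Up to signs and order these are the rows of the first matrix in \eqref{eq:small}.

Take $d=5$. The matrix and the leading terms of its three minors are
\[
M=\begin{pmatrix}t_0-3t_2&t_1-3t_3&t_2-3t_4\\ 3t_1-t_3&3t_2-t_4&3t_3-t_5\end{pmatrix},
\qquad 3t_0t_2,\quad 3t_0t_3,\quad 3t_1t_3,
\]
for the column pairs $(1,2)$, $(1,3)$, $(2,3)$; for instance, the last minor is $(t_1-3t_3)(3t_3-t_5)-(t_2-3t_4)(3t_2-t_4)$. Let $Y\subset\mathbb P^5$ be the locus where $M$ has rank at most $1$, let $P$ be its ideal, and let $J=(t_0t_2,t_0t_3,t_1t_3)$. As will be shown in general, $Y$ is irreducible of dimension $3$ and $\mathcal T_{3,2,5}=Y$. We have $J\subseteq\operatorname{in}(P)$, and we want equality.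

\emph{The degree of $Y$.} For fixed $u\in\mathbb P^1$ the equations $uM(t)=0$ are three linear equations in $t$. On a general plane $\mathbb P^2\subset\mathbb P^5$ they have a solution exactly when a $3\times3$ determinant with entries linear in $u$ vanishes. This determinant is a binary cubic in $u$, which suggests that $Y$ meets the plane in three points, so that $\deg Y=3$. Section~\ref{sec:variety} makes this count rigorous, with multiplicities.

\emph{The monomials outside $J$.} A monomial is outside $J$ exactly when its support contains no two elements of $\{0,1,2,3\}$ that differ by at least $2$. Its support within $\{0,1,2,3\}$ then lies in one of $\{0,1\}$, $\{1,2\}$, $\{2,3\}$. Hence it lies in one of the three polynomial rings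
\[
\mathbb C[t_0,t_1,t_4,t_5],\qquad \mathbb C[t_1,t_2,t_4,t_5],\qquad \mathbb C[t_2,t_3,t_4,t_5].
\]

\emph{Comparison.} Suppose $\operatorname{in}(P)$ contained a monomial $\mu\notin J$. Then $\mu$ lies in one of these rings, and only $o(k^3)$ monomials of degree $k$ in that ring are not multiples of $\mu$. So at most $2k^3/3!+o(k^3)$ monomials of degree $k$ lie outside $\operatorname{in}(P)$, whereas \eqref{eq:hilb} requires $3k^3/3!+o(k^3)$. Hence $\operatorname{in}(P)=J$, and the three minors are a Gr\"obner basis of $P$.

The general proof has the same three steps. The polynomial rings will be indexed by ways to place $m-1$ blocks on a line, and the binomial coefficient counting them is also the degree of $Y_W$.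

\section{The dimension and degree of $Y_W$}\label{sec:variety}

From here through Section~\ref{sec:count} the notation is that of Theorem~\ref{thm:general}, and $N:=\binom n{m-1}$. We write elements of $W$ as $f=uA$ with $u\in K^m$, so that $\mathbb P(W)=\mathbb P^{m-1}$. The equations defining $Y_W$ are nonlinear because $f$ is unknown. Keeping $f$ as an additional variable makes them bilinear.

\begin{lemma}\label{lem:X}
Let $X\subset\mathbb P(W)\times\mathbb P^d$ be the scheme defined by the $n$ bilinear forms $\sum_kf_kt_{j+k}$, $0\le j\le n-1$. Its projection to $\mathbb P(W)$ makes $X$ a projective bundle with fibers $\mathbb P^{r-1}$, which are linear subspaces of $\mathbb P^d$. In particular $X$ is smooth and irreducible of dimension $r+m-2$.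
\end{lemma}

\begin{proof}
Fix $f\ne0$. The coefficient vectors of the $n$ linear equations in $t$ are the shifts of $(f_0,\dots,f_r)$ by $0,1,\dots,n-1$ places, and they are linearly independent because their first nonzero entries are in different positions. So the solution space has dimension $d+1-n=r$ for every $f$. Thus the $n$ forms define a surjective map of vector bundles on $\mathbb P(W)$ from the trivial bundle of rank $d+1$ to a bundle of rank $n$. Its kernel is a bundle of rank $r$, and $X$ is the projectivization of this kernel.
\end{proof}

\begin{lemma}\label{lem:Y}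
$Y_W$ is the zero set of the maximal minors of $M$. It is irreducible of dimension $r+m-2$, hence of codimension $n-m+1$, and its degree is $N=\binom n{m-1}$.
\end{lemma}

\begin{proof}
The maximal minors vanish at $t$ if and only if $\operatorname{rank}M(t)<m$, that is, $uAH(t)=0$ for some $u\ne0$. With $f=uA$ this is the condition defining $Y_W$; here $f\neq0$ because $A$ has rank $m$.

Let $\pi:X\to\mathbb P^d$ be the projection. Then $Y_W=\pi(X)$ is closed and irreducible. Let $\eta,\zeta$ be the hyperplane classes of $\mathbb P^{m-1}$ and $\mathbb P^d$. The Chow ring of $\mathbb P^{m-1}\times\mathbb P^d$ is $\mathbb Z[\eta,\zeta]/(\eta^m,\zeta^{d+1})$, and $\eta^{m-1}\zeta^d$ is the class of a point. By Lemma~\ref{lem:X}, $X$ is smooth of codimension $(m-1+d)-(r+m-2)=n$, and it is cut out as a scheme by $n$ divisors of class $\eta+\zeta$. So $[X]=(\eta+\zeta)^n$, and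
\begin{equation}\label{eq:int}
\int_{X}\pi^*\zeta^{\,r+m-2}=\int_{\mathbb P^{m-1}\times\mathbb P^d}\zeta^{\,r+m-2}(\eta+\zeta)^n=\binom n{m-1},
\end{equation}
the coefficient of $\eta^{m-1}\zeta^{n-m+1}$ in $(\eta+\zeta)^n$, because $(r+m-2)+(n-m+1)=d$.

If $\dim Y_W$ were less than $r+m-2$, then $r+m-2$ general hyperplanes in $\mathbb P^d$ would have no common point on $Y_W$, and the number \eqref{eq:int} would be $0$. But it is positive. Hence $\dim Y_W=r+m-2=\dim X$, and the codimension is $d-r-m+2=n-m+1$.

The fiber of $\pi$ over the generic point of $Y_W$ is therefore nonempty of dimension $0$. As a scheme it is defined by the equations $uM(t)=0$, which are linear in $u$, so it is a linear subspace of a projective space over the function field $K(Y_W)$. Hence it is one reduced rational point, so $K(X)=K(Y_W)$ and $\pi:X\to Y_W$ is birational. By the projection formula, $\deg Y_W$ is the number in \eqref{eq:int}.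
\end{proof}

\section{Leading monomials of the minors}\label{sec:leading}

Replacing $A$ by $gA$ with $g\in GL_m(K)$ multiplies every maximal minor of $M$ by $\det g$. So we may choose the basis of $W$ that makes leading monomials visible: we assume that $A$ is in row echelon form, with pivots $0\le s_1<\dots<s_m\le r$, so that row $i$ of $A$ is $e_{s_i}$ plus a combination of vectors $e_l$ with $l>s_i$. Then the entry of $M$ in row $i$ ($1\le i\le m$) and column $c$ ($0\le c\le n-1$) is
\[
t_{c+s_i}+(\text{a combination of variables of index}>c+s_i).
\]
The index $c+s_i$ of the leading variable strictly increases along rows and along columns. This Hankel feature makes the diagonal term win, whatever the other coefficients are.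

\begin{lemma}\label{lem:leading}
For $0\le c_1<\dots<c_m\le n-1$, the minor of $M$ with columns $c_1,\dots,c_m$ has lex leading term $t_{c_1+s_1}t_{c_2+s_2}\cdots t_{c_m+s_m}$, with coefficient $1$.
\end{lemma}

\begin{proof}
Expand the determinant completely. Each term comes from a permutation $\sigma$, pairing column $c_i$ with row $\sigma(i)$, and from the choice of one variable $t_{e_i}$ in each of the entries used, so $e_i\ge c_i+s_{\sigma(i)}$. The choice $\sigma=\mathrm{id}$, $e_i=c_i+s_i$ gives the diagonal monomial, with coefficient $1$.

For any other choice let $j$ be minimal with $(\sigma(j),e_j)\ne(j,c_j+s_j)$. If $i\ge j$, then $\sigma(i)\ge j$, because $\sigma$ fixes $1,\dots,j-1$. Hence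
\[
e_i\ge c_i+s_{\sigma(i)}\ge c_j+s_j .
\]
Equality would force $i=j$, $\sigma(j)=j$ and $e_j=c_j+s_j$, which is excluded. So this term is, up to a coefficient, $t_{c_1+s_1}\cdots t_{c_{j-1}+s_{j-1}}$ times variables of index greater than $c_j+s_j$. The diagonal monomial is the same prefix times $t_{c_j+s_j}$ times variables of larger index. It is therefore strictly larger.
\end{proof}

Let $J$ be the ideal generated by the monomials of Lemma~\ref{lem:leading}. Substituting $a_i=c_i+s_i$, we put
\begin{gather*}
h_i=s_{i+1}-s_i+1\ge2\quad(1\le i\le m-1),\\
E=s_m+n\le d+1,\qquad \Omega=\{s_1,s_1+1,\dots,E-1\}\subseteq\{0,\dots,d\}.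
\end{gather*}
The conditions $0\le c_1<\dots<c_m\le n-1$ become $a_1\ge s_1$, $a_{i+1}-a_i\ge h_i$ and $a_m\le E-1$. Call a sequence $(a_1,\dots,a_m)$ of elements of $\Omega$ with $a_{i+1}-a_i\ge h_i$ for all $i$ a \emph{pattern}. So $J$ is generated by the squarefree monomials $t_{a_1}\cdots t_{a_m}$ of patterns, and a monomial is outside $J$ if and only if its support contains no pattern. Since $\sum_ih_i=s_m-s_1+m-1$, we have
\begin{equation}\label{eq:free}
|\Omega|-\sum_{i=1}^{m-1}h_i=n-m+1\ge1 .
\end{equation}

\section{Covering pattern-free sets by blocks}\label{sec:blocks}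

We now generalize the three pairs $\{0,1\}$, $\{1,2\}$, $\{2,3\}$ of Section~\ref{sec:three}. If one picks elements of a pattern-free set greedily from the left, each as soon as the gap condition allows, one gets at most $m-1$ of them. Everything in the set is then at distance less than $h_i$ to the right of the $i$-th picked element, for some $i$. So the set is covered by at most $m-1$ intervals of lengths $h_1,h_2,\dots$ in this order. The only difficulty is that the last interval may stick out of $\Omega$, or that there are too few intervals; we then push intervals to the left.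

A \emph{placement} is a sequence $p_1,\dots,p_{m-1}$ of integers with $p_1\ge s_1$, $p_{i+1}\ge p_i+h_i$ and $p_{m-1}+h_{m-1}\le E$. Its \emph{blocks} $[p_i,p_i+h_i-1]$ are disjoint subsets of $\Omega$, and we write $G\subseteq\Omega$ for their union. (For $m=1$ there is one placement, with $G=\emptyset$.) By \eqref{eq:free}, $|\Omega\setminus G|=n-m+1$. A placement is an arrangement in a row of $m-1$ blocks, whose lengths are prescribed in order, and $n-m+1$ free cells. It is determined by which of these $n$ objects are the blocks, so there are exactly $\binom n{m-1}=N$ placements.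

\begin{lemma}\label{lem:blocks}
Every subset $F\subseteq\Omega$ that contains no pattern is contained in the union $G$ of the blocks of some placement.
\end{lemma}

\begin{proof}
If $m=1$, every element of $\Omega$ is a pattern, so $F=\emptyset$ and there is nothing to prove. Let $m\ge2$. Define $a_1=\min F$ and $a_{i+1}=\min\{a\in F:a\ge a_i+h_i\}$ for as long as these exist. Since $F$ contains no pattern, this stops after some number $p\le m-1$ of elements (with $p=0$ if $F=\emptyset$). By construction,
\begin{equation}\label{eq:greedy}
F\subseteq\bigcup_{i\le p}[a_i,a_i+h_i-1].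
\end{equation}
Put $a_i=+\infty$ for $p<i\le m-1$. Let $e_i=E-\sum_{j=i}^{m-1}h_j$ be the rightmost possible position of block $i$, and let $p_i=\min(a_i,e_i)$ for $1\le i\le m-1$.

\emph{This is a placement.} First, $p_1\ge s_1$ because $a_1\ge s_1$ and, by \eqref{eq:free}, $e_1=s_1+n-m+1\ge s_1$. Second, $p_{m-1}+h_{m-1}\le e_{m-1}+h_{m-1}=E$. Third, if $p_{i+1}=e_{i+1}$, then $p_i\le e_i=p_{i+1}-h_i$; and if $p_{i+1}=a_{i+1}<\infty$, then $p_i\le a_i\le p_{i+1}-h_i$.

\emph{It covers $F$.} If $p_i=a_i$ for all $i$, this is \eqref{eq:greedy}. Otherwise let $q$ be minimal with $a_q>e_q$. Then $a_{q+1}\ge a_q+h_q>e_q+h_q=e_{q+1}$, and continuing in this way we get $p_i=e_i$ for all $i\ge q$. The blocks $q,\dots,m-1$ tile $[e_q,E-1]$, which contains every element of $F$ that is at least $a_q$. An element of $F$ smaller than $a_q$ lies, by \eqref{eq:greedy}, in $[a_i,a_i+h_i-1]$ for some $i<q$. Since $p_i=a_i$ for $i<q$, this interval is block $i$.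
\end{proof}

\begin{example}
For $\mathcal M_4$ with $d=7$ we have $m=3$, $n=4$, $s=(0,1,2)$, $h=(2,2)$, $E=6$ and $\Omega=\{0,\dots,5\}$; there are $\binom42=6$ placements of two blocks of length $2$. Here $e_1=2$ and $e_2=4$. For $F=\{0,1,5\}$ the greedy choice is $a=(0,5)$; the block $[5,6]$ sticks out and is pushed to $[4,5]$. For $F=\{4,5\}$ we get $a=(4,\infty)$ and $p=(2,4)$.
\end{example}

\begin{remark}
Conversely, no union $G$ of blocks contains a pattern: if $a_1,\dots,a_m\in G$ were one, then $a_1\ge p_1$, so $a_2\ge p_1+h_1$ lies beyond block $1$ and $a_2\ge p_2$, and so on, until $a_m\ge p_{m-1}+h_{m-1}$ lies beyond all blocks. Also $G$ determines its placement, by $p_1=\min G$ and $p_{i+1}=\min(G\cap[p_i+h_i,\infty))$. Together with Lemma~\ref{lem:blocks}, this says that $J$ is the intersection of the $N$ distinct primes $(t_i:i\in\Omega\setminus G)$. We shall not need this.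
\end{remark}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:count}

Let $P$ be the prime ideal of $Y_W$ and $D=r+m-1$, so $\dim Y_W=D-1$ by Lemma~\ref{lem:Y}. The maximal minors of $M$ lie in $P$, hence $J\subseteq\operatorname{in}(P)$ by Lemma~\ref{lem:leading}. We show that $\operatorname{in}(P)=J$: the monomials outside $J$ lie in $N$ polynomial rings in $D$ variables, and the degree $N$ of $Y_W$ forces almost all monomials of each of these rings to be outside $\operatorname{in}(P)$.

For a placement with block union $G$ let $R_G$ be the polynomial ring over $K$ in the variables $t_i$ with $0\le i\le d$ and $i\notin\Omega\setminus G$. The number of these variables is $d+1-(n-m+1)=r+m-1=D$. If $\mu$ is a monomial outside $J$, then $\operatorname{supp}(\mu)\cap\Omega$ contains no pattern, so by Lemma~\ref{lem:blocks} $\mu\in R_G$ for some $G$.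

Suppose there is a monomial $\mu\in\operatorname{in}(P)$ with $\mu\notin J$. Choose a placement, with block union $G_0$, such that $\mu\in R_{G_0}$. Every monomial outside $\operatorname{in}(P)$ is outside $J$ and is not a multiple of $\mu$. So, if it has degree $k$, it is one of the $\binom{k+D-1}{D-1}$ monomials of degree $k$ in one of the $N-1$ rings $R_G$ belonging to the other placements, or it is a monomial of degree $k$ in $R_{G_0}$ not divisible by $\mu$. For $k\ge\deg\mu$ the number of the latter is
\[
\binom{k+D-1}{D-1}-\binom{k-\deg\mu+D-1}{D-1}=o(k^{D-1}).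
\]
Consequently $\dim_K(S/P)_k$, which is the number of monomials of degree $k$ outside $\operatorname{in}(P)$, is at most
\[
(N-1)\,\frac{k^{D-1}}{(D-1)!}+o(k^{D-1}).
\]
But by \eqref{eq:hilb} and Lemma~\ref{lem:Y} it equals $N\,k^{D-1}/(D-1)!+o(k^{D-1})$. This is a contradiction, so $\operatorname{in}(P)=J$.

Thus the leading monomials of the maximal minors generate $\operatorname{in}(P)$, which is squarefree, and the minors form a Gr\"obner basis of $P$. The codimension and the degree are those in Lemma~\ref{lem:Y}. \qed

\section{Frames: proof of Theorem~\ref{thm:main}}\label{sec:frames}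

It remains to find the linear space containing the forms that vanish on frames. We identify $f\in\mathbb C^{r+1}$ with the binary form $\sum_kf_kx^ky^{r-k}$ and use $z=x+iy$, $w=x-iy$ as in Section~\ref{sec:three}. Let $W$ be the space of forms of degree $r$ in which the coefficients of $z^{r-1}w$ and $zw^{r-1}$ vanish. On the unit circle $z^aw^b=e^{i(a-b)\theta}$, so $W$ consists of the forms whose restriction to the circle has no component of frequency $\pm(r-2)$. The condition $r\ge3$ makes the two monomials different; for $r=2$ they coincide.

\begin{lemma}\label{lem:W}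
Let $r\ge3$. The space $W$ has the basis $e_k+b_ke_{k'}$, $0\le k\le r-2$, with $b_k$ as in \eqref{eq:bk}. So $\dim W=r-1$, and if $A$ is the matrix whose rows are these vectors, then $A$ is in row echelon form with pivots $0,1,\dots,r-2$, and $\mathcal M_r=AH$.
\end{lemma}

\begin{proof}
Since $x=\frac12(z+w)$ and $y=\frac1{2i}(z-w)$,
\[
x^ky^{r-k}=2^{-r}\,i^{k-r}(z+w)^k(z-w)^{r-k}.
\]
In $(z+w)^k(z-w)^{r-k}$ the coefficient of $z^{r-1}w$ is $k-(r-k)=2k-r$, and that of $zw^{r-1}$ is $k(-1)^{r-k}+(r-k)(-1)^{r-k-1}=(-1)^{r-k}(2k-r)$. Hence the coefficients in $x^ky^{r-k}$ are $2^{-r}i^{k-r}(2k-r)$ and $2^{-r}(-i)^{k-r}(2k-r)$, and $f\in W$ if and only if $\sum_ki^k(2k-r)f_k=0$ and $\sum_k(-i)^k(2k-r)f_k=0$. Taking sums and differences, $W$ is defined by the two equations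
\[
\sum_{k\text{ even}}(-1)^{k/2}(2k-r)f_k=0,\qquad \sum_{k\text{ odd}}(-1)^{(k-1)/2}(2k-r)f_k=0 .
\]
The unknowns $f_{r-1}$ and $f_r$ occur in different equations, with coefficients $\pm(r-2)$ and $\pm r$, which are nonzero. So $f_0,\dots,f_{r-2}$ can be chosen freely and determine $f_{r-1},f_r$. Setting $f_k=1$ and the other free unknowns to $0$, only the equation of the parity of $k$ is affected. It gives $(-1)^{(k'-k)/2}(2k'-r)f_{k'}=-(2k-r)$, that is, $f_{k'}=b_k$. The remaining claims follow since $k'>k$.
\end{proof}

\begin{proposition}\label{prop:TY}
For $r\ge3$ and $d\ge2r-2$ we have $\mathcal T_{r,2,d}=Y_W$.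
\end{proposition}

Once the inclusion $\mathcal T_{r,2,d}\subseteq Y_W$ is established, equality follows from the known dimension $2r-3$ of $\mathcal T_{r,2,d}$, since $Y_W$ is irreducible of the same dimension $r+m-2=2r-3$ by Lemma~\ref{lem:Y}. The direct proof of the reverse inclusion below does not use the known dimension.

\begin{proof}
\emph{$\mathcal T_{r,2,d}\subseteq Y_W$.} Let $\mathbf v_l=(\cos\theta_l,\sin\theta_l)$ form a funtf. By \eqref{eq:vv}, this means $\sum_le^{2i\theta_l}=0$, or equivalently $\sum_le^{-2i\theta_l}=0$. Let
\[
f=\prod_{l=1}^r(z-e^{2i\theta_l}w)\ne0 .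
\]
It vanishes at each $\mathbf v_l$. Its coefficient of $z^{r-1}w$ is $-\sum_le^{2i\theta_l}=0$, and its coefficient of $zw^{r-1}$ is $(-1)^{r-1}\bigl(\prod_le^{2i\theta_l}\bigr)\sum_le^{-2i\theta_l}=0$. So $f\in W$, and the computation \eqref{eq:rec} shows that every tensor \eqref{eq:T} lies in $Y_W$. Since $Y_W$ is closed, the inclusion follows.

\emph{$Y_W\subseteq\mathcal T_{r,2,d}$.} We use the bundle $X\to\mathbb P(W)$ of Lemma~\ref{lem:X} and its projection $\pi:X\to\mathbb P^d$. We show first that the fibers over certain real forms are mapped into $\mathcal T_{r,2,d}$. By Lemma~\ref{lem:W}, $W$ has a basis of real vectors; let $W_{\mathbb R}\subset W$ be the real vector space they span, which consists of the real forms in $W$. Let $U\subset W_{\mathbb R}$ be the set of nonzero forms that have $r$ distinct zeros in $\mathbb P^1(\mathbb R)$. It is open in $W_{\mathbb R}$ in the Euclidean topology, because simple real zeros persist under small real perturbations. It is nonempty: the form $\frac1{2i}(z^r-w^r)$ is real, lies in $W$ since $r\ge3$, and has its zeros at the $r$ angles $\pi l/r$, $0\le l<r$. As a nonempty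 open subset of $W_{\mathbb R}$, the set $U$ is Zariski dense in $W=W_{\mathbb R}\otimes\mathbb C$.

Let $f\in U$, and let $\mathbf v_l=(\cos\theta_l,\sin\theta_l)$, $1\le l\le r$, be unit vectors representing its zeros. Then $f$ is a nonzero multiple of $\prod_l(z-e^{2i\theta_l}w)$. Since the coefficient of $z^{r-1}w$ vanishes, $\sum_le^{2i\theta_l}=0$, and the $\mathbf v_l$ form a funtf. By \eqref{eq:rec} the tensors $\mathbf v_l^{\otimes d}$ satisfy the equations of the fiber of $X$ over $f$. They are linearly independent: for each $l$ there is a form of degree $d\ge r-1$ that vanishes at the other $r-1$ zeros but not at $\mathbf v_l$, and pairing it with a relation $\sum_l\lambda_l\mathbf v_l^{\otimes d}=0$ gives $\lambda_l=0$. As the solution space has dimension $r$, the tensors $\mathbf v_l^{\otimes d}$ form a basis of it. Thus the fiber consists of the points $\sum_l\lambda_l\mathbf v_l^{\otimes d}$ with $\lambda\in\mathbb C^r\setminus\{0\}$. Those with real $\lambda$ are in $\mathcal T_{r,2,d}$ and are Zariski dense in the fiber, so the whole fiber is mapped into $\mathcal T_{r,2,d}$.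

Now suppose that the closed set $\pi^{-1}(\mathcal T_{r,2,d})$ is not all of $X$. Its complement is nonempty and open, and so is the image of the complement in $\mathbb P(W)$, because the projection of a projective bundle is an open map. This image contains the class of some $f\in U$, by density, which contradicts the previous paragraph. Hence $Y_W=\pi(X)\subseteq\mathcal T_{r,2,d}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We apply Theorem~\ref{thm:general} with $K=\mathbb C$ and the space $W$ above, so $m=r-1$. The hypothesis $n=d-r+1\ge m$ is exactly $d\ge2r-2$, and then also $d\ge r$. By Proposition~\ref{prop:TY} and Lemma~\ref{lem:W} we obtain (a), and the degree is $\binom{d-r+1}{r-2}$. The pivots are $s_i=i-1$, so $h_i=2$, $E=(r-2)+(d-r+1)=d-1$ and $\Omega=\{0,\dots,d-2\}$, which gives the stated initial ideal.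

Property (b) is clear. For (c), the columns are shifts of the first one by construction, and the first one, with entries $t_k+b_kt_{k'}$, involves only $t_0,\dots,t_r$. It involves $t_0,\dots,t_{r-2}$, because $k'\ge r-1$ for all $k$, so nothing cancels. Finally, $b_0\ne0$ because $r\ne0$, and $b_1\ne0$ because $r\ne2$; both exist because $1\le r-2$. Since $0$ and $1$ have different parity, the corresponding $k'$ are $r-1$ and $r$ in some order, so $t_{r-1}$ and $t_r$ occur as well.
\end{proof}

\section{Uniqueness: proof of Theorem~\ref{thm:unique}}\label{sec:unique}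

\emph{If.} Let $g\in GL_{r-1}(\mathbb C)$. Then $g\mathcal M_r=(gA)H$ has the shift structure of (c), and all its maximal minors are those of $\mathcal M_r$ multiplied by $\det g\ne0$. With columns indexed from $0$, the variable $t_k$ occurs in the first column of $g\mathcal M_r$ if and only if column $k$ of $gA$ is nonzero, which does not depend on $g$. So $g\mathcal M_r$ satisfies (a), (b) and (c).

\medskip
\emph{Only if.} Since a Gr\"obner basis generates its ideal, for any term order, it is enough to prove the last statement of the theorem. Let $M'$ satisfy (b) and (c), with maximal minors generating the prime ideal of $\mathcal T_{r,2,d}$. By (b) and (c), $M'=A'H$ for a complex $(r-1)\times(r+1)$ matrix $A'$, and we have to show that $A'$ has rank $r-1$ and row space $W$. Put $m=r-1$. The ideal is nonzero because $\dim\mathcal T_{r,2,d}=2r-3<d$, hence $\operatorname{rank}A'=m$.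

For the row space it is enough to look at one minor. Let $\Delta'$ and $\Delta$ be the minors of $M'$ and $\mathcal M_r$ on the first $m$ columns; these exist as $n\ge m$, and they involve only $t_0,\dots,t_{2r-2}$. In these variables $\Delta$ is the only maximal minor of $\mathcal M_r$ for the smallest admissible order $2r-2$. So, by Theorem~\ref{thm:main} for this order, $\Delta$ generates the prime ideal of $\mathcal T_{r,2,2r-2}\subset\mathbb P^{2r-2}$. The point is that $\Delta'$ also vanishes there.

\emph{$\Delta'$ vanishes on $\mathcal T_{r,2,2r-2}$.} By Proposition~\ref{prop:TY}, $\mathcal T_{r,2,2r-2}$ is the image of the irreducible incidence variety $X$ of Lemma~\ref{lem:X}, formed for order $2r-2$. Its points $(f,t)$ with $f_r\ne0$ form an open subset, which is nonempty: $e_k+b_ke_r\in W$ for the $k\in\{0,1\}$ with $k'=r$, and $b_k\ne0$. Being dense in $X$, this subset has dense image in $\mathcal T_{r,2,2r-2}$. So it suffices to show $\Delta'(t)=0$ for such a pair $(f,t)$. We have $\sum_kf_kt_{j+k}=0$ for $0\le j\le r-2$. We extend the sequence $t_0,\dots,t_{2r-2}$ by the same recurrence,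
\[
t_{j+r}=-f_r^{-1}\sum_{k=0}^{r-1}f_k\,t_{j+k}\qquad(r-1\le j\le d-r).
\]
The nonzero sequence $t_0,\dots,t_d$ so obtained is a point of $Y_W=\mathcal T_{r,2,d}\subset\mathbb P^d$, where all maximal minors of $M'$ vanish. As $\Delta'$ involves only $t_0,\dots,t_{2r-2}$, we get $\Delta'(t)=0$.

\emph{Comparing coefficients.} Hence $\Delta$ divides $\Delta'$. Since $\Delta$ has degree $m$, and $\Delta'$ has degree $m$ or is $0$, we have $\Delta'=c\,\Delta$ with $c\in\mathbb C$. For $S=\{s_1<\dots<s_m\}\subseteq\{0,\dots,r\}$ let $p_S(A)$ be the minor of $A$ with column set $S$, and let $H_S=\det(t_{s_i+j})_{1\le i\le m,\,0\le j\le m-1}$. The Cauchy--Binet formula gives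
\[
\Delta'=\sum_Sp_S(A')\,H_S,\qquad \Delta=\sum_Sp_S(A)\,H_S .
\]
By Lemma~\ref{lem:leading}, applied to the matrix with rows $e_{s_1},\dots,e_{s_m}$ in place of $A$, the lex leading monomial of $H_S$ is $t_{s_1}t_{s_2+1}\cdots t_{s_m+m-1}$. Its indices are increasing, so it determines $S$. Hence the $H_S$ have distinct leading monomials and are linearly independent, and $p_S(A')=c\,p_S(A)$ for all $S$. Here $c\ne0$ because $A'$ has rank $m$. So $A$ and $A'$ have the same Pl\"ucker coordinates up to a nonzero scalar, hence the same row space. Therefore $A'=gA$ with $g\in GL_{r-1}(\mathbb C)$, and $M'=g\mathcal M_r$. \qed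

\begin{thebibliography}{1}
\bibitem{ORS} Luke Oeding, Elina Robeva and Bernd Sturmfels, \emph{Decomposing Tensors into Frames}, arXiv:1504.08049 (2015).
\end{thebibliography}

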